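\title{A projective crepant resolution that is not a moduli space of McKay quiver representations}

\begin{abstract}
Let $G\subset\operatorname{SL}(n,\Bbbk)$ be a finite abelian group whose order is not divisible by the characteristic of $\Bbbk$. For $n\le 3$, every projective crepant resolution of $\mathbb{A}^n/G$ is a moduli space $\mathcal{M}_\theta$ of $\theta$-stable representations of the McKay quiver of $G$. We show that this fails for every $n\ge 4$, even if $\mathcal{M}_\theta$ is replaced by one of its irreducible components. The obstruction is local: certain cones in the fan of a toric resolution $Y$ force every family of McKay quiver representations over $Y$ to be decomposable at a torus-fixed point. For $\operatorname{char}\Bbbk\neq 5$ we give a group $G\cong(\mathbb{Z}/5)^2$ in $\operatorname{SL}(4,\Bbbk)$ and an explicit projective crepant resolution whose fan contains such a cone.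
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\Bbbk$ be an algebraically closed field and let $G\subset\operatorname{SL}(n,\Bbbk)$ be a finite abelian subgroup whose order $r=|G|$ is not divisible by $\operatorname{char}\Bbbk$. We may assume that $G$ consists of diagonal matrices, so that the given representation is a sum $\rho_1\oplus\dots\oplus\rho_n$ of characters. A resolution $f\colon Y\to\mathbb{A}^n/G$ is \emph{crepant} if $K_Y=f^*K_{\mathbb{A}^n/G}$. This paper is about which crepant resolutions can be built from $G$ as moduli spaces of quiver representations. We first recall the setting in which the question is posed in \cite{CMT}.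

The \emph{McKay quiver} of $G$ has one vertex for each of the $r$ characters $\rho$ of $G$ and, for each $\rho$ and each $1\le i\le n$, an arrow $x_i^\rho$ from $\rho\rho_i$ to $\rho$, which we call an arrow \emph{of type $i$}. A representation of dimension vector $(1,\dots,1)$ assigns a scalar to each arrow, so it is a point of $\mathbb{A}^{nr}$. The commutativity relations
\begin{equation}\label{eq:relations}
x_i^{\rho}\,x_j^{\rho\rho_i}=x_j^{\rho}\,x_i^{\rho\rho_j}\qquad(\text{all }\rho,\ i,\ j)
\end{equation}
define a subscheme $Z\subset\mathbb{A}^{nr}$. Throughout, a \emph{representation} is a closed point of $Z$. Change of basis $\tau=(\tau_\rho)\in(\Bbbk^*)^r$ sends $x_i^\rho$ to $\tau_\rho x_i^\rho\tau_{\rho\rho_i}^{-1}$. The diagonal $\Bbbk^*$ acts trivially, so the torus $T_B=(\Bbbk^*)^r/\Bbbk^*$ acts on $Z$, and its orbits are the isomorphism classes.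

Representations generalize $G$-orbits. For $z\in\mathbb{A}^n$ let $V_z$ be the representation with $x_i^\rho=z_i$ for all $\rho$. The change of basis $\tau_\rho=\rho(g)^{-1}$ carries $V_z$ to $V_{gz}$, so the isomorphism class of $V_z$ depends only on the orbit of $z$. At $z=0$ all arrows of $V_z$ vanish. A stability condition discards such representations and selects others in their place.

A subrepresentation of a representation $W$ is given by a set $S$ of vertices such that no nonzero arrow of $W$ leaves $S$. Let $\Theta=\{\theta\in\mathbb{Q}^r:\sum_\rho\theta_\rho=0\}$ and put $\theta(S)=\sum_{\rho\in S}\theta_\rho$. Then $W$ is \emph{$\theta$-semistable} if $\theta(S)\ge0$ for all subrepresentations $S$, and \emph{$\theta$-stable} if $\theta(S)>0$ for all nonzero proper ones; $\theta$ is \emph{generic} if every $\theta$-semistable representation is $\theta$-stable. Let $\mathcal{M}_\theta=Z/\!\!/_\theta T_B$ be the GIT quotient for the character $\tau\mapsto\prod_\rho\tau_\rho^{\theta_\rho}$, after clearing denominators. For generic $\theta$ it is the fine moduli space of $\theta$-stable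 representations, and it carries a projective morphism
\[
\pi\colon\mathcal{M}_\theta\to Z/\!\!/_0T_B=\operatorname{Spec}\Bbbk[Z]^{T_B},
\]
which sends the class $[W]$ to the image of $W$. A representation with all arrows nonzero has no nonzero proper subrepresentation, so it is $\theta$-stable for every $\theta$. The closure $Y_\theta$ of the locus of such representations, with its reduced structure, is an irreducible component of $\mathcal{M}_\theta$, the \emph{coherent component}. It is a not necessarily normal toric variety, and variation of GIT quotient gives a projective birational morphism $Y_\theta\to\mathbb{A}^n/G$, which sends $[V_z]$ to the orbit of $z$.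

\begin{example}\label{ex:Z2}
Let $\operatorname{char}\Bbbk\ne2$ and $G=\{\pm1\}\subset\operatorname{SL}(2,\Bbbk)$. The quiver has vertices $0,1$, arrows $a_0,b_0\colon0\to1$ of types $1,2$, and arrows $a_1,b_1\colon1\to0$ of types $1,2$. The relations reduce to $a_0b_1=a_1b_0$. For $\theta=(-1,1)$, semistability and stability both say that $\{0\}$ is not a subrepresentation, that is, $(a_0,b_0)\ne(0,0)$. Then $(a_1,b_1)=s\,(a_0,b_0)$ for a unique scalar $s$, and $T_B\cong\Bbbk^*$ acts on $(a_0,b_0,s)$ with weights $(1,1,-2)$. So $\mathcal{M}_\theta$ is the total space of $\mathcal{O}(-2)$ on $\mathbb{P}^1$, the crepant resolution of the quadric cone $\mathbb{A}^2/G$. The unstable representation $V_0$ has been replaced by the curve $s=0$.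
\end{example}

This picture persists up to dimension three. For $n\le3$, the space $\mathcal{M}_\theta$ is a crepant resolution of $\mathbb{A}^n/G$ for every generic $\theta$ (Kronheimer; Bridgeland--King--Reid), and for $n=3$ every projective crepant resolution is isomorphic to $\mathcal{M}_\theta$ for some generic $\theta$ (Craw--Ishii). The following question comes from Craw, Maclagan and Thomas \cite{CMT}.

\begin{quote}
\textbf{Question.} Let $n\ge4$ and let $Y\to\mathbb{A}^n/G$ be a projective crepant resolution. Is there a generic $\theta\in\Theta$ such that $Y$ is isomorphic over $\mathbb{A}^n/G$ to an irreducible component of $\mathcal{M}_\theta$ with its reduced structure, equivalently, to $Y_\theta$?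
\end{quote}

For $n\le3$ the same statement is true, by the results just quoted together with the uniqueness of the crepant resolution for $n\le2$. A count of parameters also suggests a positive answer: $\Theta$ has dimension $r-1$, while a toric crepant resolution has at most $r-1$ exceptional prime divisors (Section~\ref{sec:toric}). Nevertheless the answer is no, and for a reason that has nothing to do with the choice of $\theta$.

To state the result, we fix what ``over $\mathbb{A}^n/G$'' means for maps to $\mathcal{M}_\theta$. The assignment $z\mapsto V_z$ induces a closed immersion $\iota\colon\mathbb{A}^n/G\to Z/\!\!/_0T_B$ (Lemma~\ref{lem:base}). Given $f\colon Y\to\mathbb{A}^n/G$, a \emph{morphism $Y\to\mathcal{M}_\theta$ over $\mathbb{A}^n/G$} is a morphism $\varphi$ with $\pi\varphi=\iota f$.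

\begin{theorem}\label{thm:main}
Let $\operatorname{char}\Bbbk\ne5$, let $\zeta\in\Bbbk$ be a primitive fifth root of unity, and let $G\cong(\mathbb{Z}/5)^2$ be the subgroup of $\operatorname{SL}(4,\Bbbk)$ generated by $\operatorname{diag}(1,\zeta^3,\zeta,\zeta)$ and $\operatorname{diag}(\zeta,1,\zeta^3,\zeta)$. Let $Y\to\mathbb{A}^4/G$ be the projective crepant resolution of Proposition~\ref{prop:fan}. Then there is no generic $\theta\in\Theta$ admitting a morphism $Y\to\mathcal{M}_\theta$ over $\mathbb{A}^4/G$. In particular $Y$ is not isomorphic over $\mathbb{A}^4/G$ to $Y_\theta$, to any irreducible component of $\mathcal{M}_\theta$, or to the normalization of one. For every $n\ge5$ the same holds for $G\subset\operatorname{SL}(4,\Bbbk)\subset\operatorname{SL}(n,\Bbbk)$ and $Y\times\mathbb{A}^{n-4}\to\mathbb{A}^n/G$.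
\end{theorem}

So the Question has a negative answer for every $n\ge4$, and $n=4$ is exactly where the statement first fails. We give no example in characteristic $5$; this does not affect the disproof of the universal statement.

The proof has two independent parts. A morphism $Y\to\mathcal{M}_\theta$ pulls the universal family back to $Y$. On a toric chart of $Y$ every arrow of this family is a monomial, and its exponents are heavily constrained (Section~\ref{sec:chart}). For certain charts the constraints disconnect the quiver at the origin of the chart, which no stable representation allows; this is Theorem~\ref{thm:obstruction}, valid in every characteristic not dividing $|G|$. The second part (Section~\ref{sec:example}) is to place such a chart inside a projective crepant resolution.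

\section{Lattices, closed paths and toric resolutions}\label{sec:prelim}

\subsection{The quiver as a quotient of $\mathbb{Z}^n$}

Let $G^*$ be the character group of $G$. Since $\Bbbk$ is algebraically closed and $\operatorname{char}\Bbbk\nmid r$, the pairing $G\times G^*\to\Bbbk^*$ is perfect: $|G^*|=r$, and every subgroup of $G^*$ is the annihilator of its annihilator. Only the identity is killed by all $\rho_i$, so the $\rho_i$ generate $G^*$. Put
\[
M=\Bigl\{m\in\mathbb{Z}^n:\prod_i\rho_i^{m_i}=1\Bigr\},\qquad
N=\{v\in\mathbb{Q}^n:\langle m,v\rangle\in\mathbb{Z}\text{ for all }m\in M\}.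
\]
Then $r\mathbb{Z}^n\subset M\subset\mathbb{Z}^n$, $\mathbb{Z}^n\subset N$, and $[N:\mathbb{Z}^n]=[\mathbb{Z}^n:M]=r$. A monomial $x^m$ is $G$-invariant exactly when $m\in M$, so $\mathbb{A}^n/G=\operatorname{Spec}\Bbbk[M\cap\mathbb{N}^n]$. We write $\varepsilon_1,\dots,\varepsilon_n$ for the standard basis of the exponent lattice $\mathbb{Z}^n\supset M$, and $e_1,\dots,e_n$ for that of $\mathbb{Z}^n\subset N$. For $v\in N$ we write $v(i)$ for its coordinates and $\operatorname{supp}v=\{i:v(i)\neq0\}$.

For $a\in\mathbb{Z}^n$ let $\chi_a=\prod_i\rho_i^{-a_i}$. The map $a\mapsto\chi_a$ induces $\mathbb{Z}^n/M\cong G^*$, and the unique arrow of type $i$ leaving $\chi_a$ is $x_i^{\chi_{a+\varepsilon_i}}\colon\chi_a\to\chi_{a+\varepsilon_i}$. Thus the McKay quiver is the grid $\mathbb{Z}^n$, with an arrow for each unit step, modulo translation by $M$; the relations \eqref{eq:relations} say that the unit squares commute.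

For $F\subset[n]=\{1,\dots,n\}$ let $F^c=[n]\setminus F$, let $\mathbb{Z}^{F^c}=\bigoplus_{i\in F^c}\mathbb{Z}\varepsilon_i$, and let
\[
G_F=\{g\in G:\rho_i(g)=1\text{ for all }i\in F^c\}
\]
be the subgroup of elements that act only on the coordinates in $F$.

\begin{lemma}\label{lem:GF}
The following are equivalent: \textup{(a)} $G_F=1$; \textup{(b)} $M+\mathbb{Z}^{F^c}=\mathbb{Z}^n$; \textup{(c)} every $v\in N$ with $v(i)\in\mathbb{Z}$ for all $i\in F^c$ lies in $\mathbb{Z}^n$. They hold if $|F|\le1$.
\end{lemma}

\begin{proof}
The image of $M+\mathbb{Z}^{F^c}$ in $\mathbb{Z}^n/M\cong G^*$ is the subgroup generated by the $\rho_i$ with $i\in F^c$, whose annihilator is $G_F$. This gives (a)$\Leftrightarrow$(b). The vectors $v$ in (c) form the lattice dual to $M+\mathbb{Z}^{F^c}$, and a lattice of full rank is determined by its dual; this gives (b)$\Leftrightarrow$(c). If $|F|\le1$, an element of $G_F$ has at most one eigenvalue different from $1$ and has determinant $1$, so it is the identity.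
\end{proof}

In terms of the quiver, (b) says that the arrows whose type is not in $F$ already connect all vertices.

\subsection{Closed paths}

A path has \emph{type} $m\in\mathbb{N}^n$ if it contains $m_i$ arrows of type $i$. A path of type $m$ from $\chi_a$ ends at $\chi_{a+m}$, so it is closed exactly when $m\in M$. The product of the arrows of a closed path is a $T_B$-invariant function on $Z$, and these functions generate $\Bbbk[Z]^{T_B}$. Indeed, the relations are homogeneous for the grading by characters of $T_B$, so the invariants are spanned by invariant monomials. A monomial is invariant when as many of its arrows enter each vertex as leave it, and such a multiset of arrows splits into closed paths: follow arrows until a vertex repeats, remove the cycle, and induct.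

Call a representation \emph{decomposable} if there is a set $S$ of vertices, $\emptyset\ne S\ne G^*$, such that no nonzero arrow joins $S$ and $G^*\setminus S$ in either direction. The following observation is the only consequence of stability that we use.

\begin{lemma}\label{lem:indec}
A decomposable representation is not $\theta$-stable for any $\theta\in\Theta$.
\end{lemma}

\begin{proof}
Both $S$ and $G^*\setminus S$ are nonzero proper subrepresentations, and $\theta(S)+\theta(G^*\setminus S)=0$, so the two numbers are not both positive.
\end{proof}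

\begin{lemma}\label{lem:base}
The map $z\mapsto V_z$ induces a closed immersion $\iota\colon\mathbb{A}^n/G\to Z/\!\!/_0T_B$. For generic $\theta$ there is a unique morphism $p\colon(\mathcal{M}_\theta)_{\mathrm{red}}\to\mathbb{A}^n/G$ with $\iota p=\pi$. Its restriction to $Y_\theta$ is the morphism $Y_\theta\to\mathbb{A}^n/G$ of Section~\ref{sec:intro}, and $Y_\theta$ is the only irreducible component on which $p$ is dominant.
\end{lemma}

\begin{proof}
The function of a closed path of type $m$ takes the value $z^m$ on $V_z$. So $\Bbbk[Z]^{T_B}\to\Bbbk[x_1,\dots,x_n]$ has image in $\Bbbk[M\cap\mathbb{N}^n]$, and the image is everything because each $m\in M\cap\mathbb{N}^n$ is the type of some closed path. This gives $\iota$.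

Let $W$ be $\theta$-stable. The relations exchange two consecutive arrows of a path, so the value on $W$ of a path depends only on its start and its type. Let $\lambda_a(m)$ be the value of a closed path of type $m$ at $\chi_a$. If $x\colon\chi_a\to\chi_{a+\varepsilon_i}$ is an arrow of type $i$, two orderings of a path of type $m+\varepsilon_i$ from $\chi_a$ give $x\lambda_a(m)=\lambda_{a+\varepsilon_i}(m)x$. Hence $\lambda_a=\lambda_{a+\varepsilon_i}$ if $x\ne0$ on $W$. By Lemma~\ref{lem:indec} the nonzero arrows connect all vertices, so $\lambda=\lambda_a$ does not depend on $a$. Concatenation gives $\lambda(m+m')=\lambda(m)\lambda(m')$, so $\lambda$ is a point of $\mathbb{A}^n/G$, and its image under $\iota$ agrees with $\pi([W])$ on the generators of $\Bbbk[Z]^{T_B}$. Thus $\pi$ maps all closed points into the closed subscheme $\iota(\mathbb{A}^n/G)$, and on the reduced scheme it factors through it, uniquely.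

The classes $[V_z]$ with $z\in(\Bbbk^*)^n$ lie in $Y_\theta$, and $p([V_z])$ is the orbit of $z$. So $z\mapsto[V_z]$ has finite fibers, and its image is dense in the $n$-dimensional variety $Y_\theta$. The two morphisms $Y_\theta\to\mathbb{A}^n/G$ agree on this dense set, the source is reduced and the target is separated, so they are equal. Finally, every arrow of type $i$ lies on a closed path of type $r\varepsilon_i$. So all arrows of $W$ are nonzero when $p([W])$ lies in the open set where all $x_i^r$ are nonzero, and a component on which $p$ is dominant has a dense open subset inside $Y_\theta$.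
\end{proof}

The lemma makes every reduced component $C$ of $\mathcal{M}_\theta$, and its normalization, a scheme over $\mathbb{A}^n/G$, and it explains the word ``equivalently'' in the Question. An isomorphism over $\mathbb{A}^n/G$ from $Y$ to $C$ or to its normalization, followed by the map to $\mathcal{M}_\theta$, is a morphism $\varphi$ with $\pi\varphi=\iota f$. It therefore suffices to exclude such $\varphi$.

\begin{definition}\label{def:family}
Let $f\colon Y\to\mathbb{A}^n/G$ be a morphism from a variety. A \emph{family} on $Y$ consists of line bundles $L_\rho$ and maps $L_{\rho\rho_i}\to L_\rho$ satisfying \eqref{eq:relations}. The composite along a closed path at $\rho$ is an endomorphism of $L_\rho$, that is, a regular function on $Y$. The family is \emph{compatible} with $f$ if this function is $f^*x^m$ for every closed path of type $m$.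
\end{definition}

\begin{lemma}\label{lem:pullback}
Let $\theta$ be generic. A morphism $\varphi\colon Y\to\mathcal{M}_\theta$ over $\mathbb{A}^n/G$ gives a compatible family on $Y$ all of whose fibers are $\theta$-stable.
\end{lemma}

\begin{proof}
As a fine moduli space, $\mathcal{M}_\theta$ carries a universal family, whose fiber at $[W]$ is isomorphic to $W$. Pull it back along $\varphi$. At a closed point $y\in Y$, the composite along a closed path of type $m$ is the value of the path function at $\pi\varphi(y)=\iota f(y)$, which is $(f^*x^m)(y)$. Since $Y$ is reduced, the two functions are equal.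
\end{proof}

\subsection{Toric resolutions}\label{sec:toric}

The quotient $\mathbb{A}^n/G$ is the affine toric variety of the orthant $\mathbb{R}^n_{\ge0}$ with lattice $N$. A \emph{smooth toric resolution} $f\colon Y=Y_\Sigma\to\mathbb{A}^n/G$ is given by a fan $\Sigma$ with support the orthant in which each maximal cone $\sigma$ is generated by a basis $w_1,\dots,w_n$ of $N$; the $w_j$ are the \emph{ray generators} of $\sigma$, and their coordinates are nonnegative. If $\xi_1,\dots,\xi_n\in M$ is the dual basis and $y_j=x^{\xi_j}$, then $\sigma$ gives the chart $U_\sigma=\operatorname{Spec}\Bbbk[y_1,\dots,y_n]\cong\mathbb{A}^n$, on which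
\begin{equation}\label{eq:monomial}
f^*x^m=\prod_{j}y_j^{\langle m,w_j\rangle}\qquad(m\in M\cap\mathbb{N}^n).
\end{equation}
The origin $y_\sigma$ of $U_\sigma$ is a torus-fixed point of $Y$. We write $y_w$ for the coordinate $y_j$ that belongs to $w=w_j$.

\emph{Crepancy.} The \emph{height} of $v\in N$ is $\sum_iv(i)=\langle\mathbf{1},v\rangle$, an integer because $\mathbf{1}=(1,\dots,1)\in M$. The form $\omega=dx_1\wedge\dots\wedge dx_n=x^{\mathbf{1}}\,\frac{dx_1}{x_1}\wedge\dots\wedge\frac{dx_n}{x_n}$ is $G$-invariant. The logarithmic factor has a simple pole along every toric prime divisor, so $\omega$ vanishes to order $\langle\mathbf{1},w\rangle-1$ along the divisor of a ray generator $w$. The $e_i$ are primitive in $N$ by Lemma~\ref{lem:GF}(c) with $F=\{i\}$, and they have height one, so $\omega$ generates the canonical sheaf of $\mathbb{A}^n/G$. Hence $f$ is crepant if and only if all ray generators lie in the simplex $\Delta=\operatorname{conv}(e_1,\dots,e_n)$. The points of $N\cap\Delta$ other than the $e_i$ have all coordinates in $[0,1)$, so they represent distinct nonzero classes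 in $N/\mathbb{Z}^n$, and there are at most $r-1$ of them.

\emph{Projectivity.} Suppose that for each maximal cone $\sigma$ an element $m_\sigma\in M$ is given, that the functions $\langle m_\sigma,\cdot\rangle$ glue to a function $\psi$ on the orthant, and that $\langle m_\sigma,v\rangle>\psi(v)$ for all $v$ in the orthant outside $\sigma$. Then $\psi$ is, up to the sign convention, a strictly convex integral support function, and $f$ is projective \cite[\S7.2]{CLS}.

\section{Families on a toric chart}\label{sec:chart}

Fix a smooth toric resolution $f\colon Y_\Sigma\to\mathbb{A}^n/G$, a maximal cone $\sigma$, and a compatible family on $Y_\Sigma$. Line bundles on $U_\sigma\cong\mathbb{A}^n$ are trivial. After trivializing the $L_\rho$, each arrow becomes a polynomial in $y_1,\dots,y_n$. An arrow of type $i$ lies on a closed path of type $r\varepsilon_i$, so by \eqref{eq:monomial} its polynomial divides a monomial. By unique factorization it is a nonzero constant times a monomial. For a ray generator $w$ of $\sigma$ define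
\[
c^w_i(a)=\text{exponent of }y_w\text{ in the arrow }\chi_a\to\chi_{a+\varepsilon_i}\text{ of type }i .
\]
These are nonnegative integers that depend only on the class of $a$ modulo $M$. They have the following properties.
\begin{itemize}
\item[(C1)] $c^w_i(a)+c^w_k(a+\varepsilon_i)=c^w_k(a)+c^w_i(a+\varepsilon_k)$, by the relations.
\item[(C2)] The sum of the $c^w$ along a closed path of type $m$ is $\langle m,w\rangle$, by \eqref{eq:monomial}.
\item[(C3)] If $w(k)=0$ then $c^w_k=0$, by (C2) for $m=r\varepsilon_k$; then (C1) shows that each $c_i^w$ is invariant under $a\mapsto a+\varepsilon_k$.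
\item[(C4)] The arrow of type $i$ leaving $\chi_a$ vanishes at $y_\sigma$ if and only if $c^w_i(a)>0$ for some ray generator $w$ of $\sigma$.
\end{itemize}
Each generator $w$ leaves some freedom in the choice of $c^w$, and the choices for different generators are independent. The difficulty is to find a conclusion that survives all choices. The next example shows how two generators can conspire.

\begin{example}\label{ex:Z12}
Let $\operatorname{char}\Bbbk\ne2,3$, let $\zeta$ be a primitive $12$th root of unity, and let $G$ be generated by $\operatorname{diag}(\zeta^3,\zeta^4,\zeta^7,\zeta^{10})$. Then $N=\mathbb{Z}^4+\mathbb{Z}\cdot\frac1{12}(3,4,7,10)$. It contains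
\[
u_1=\tfrac13(0,1,1,1),\qquad u_2=\tfrac14(1,0,1,2),
\]
which are $4$ and $9$ times the generator modulo $\mathbb{Z}^4$, and whose sum is the generator. Since $\det(e_1,e_2,u_1,u_2)=\frac1{12}$, the four vectors form a basis of $N$, all of height one. Let $\sigma$ be the cone they generate, and consider a compatible family on $U_\sigma$.

The map $a\mapsto(s,t)=(a_2+a_3+a_4,\ a_1+a_3+2a_4)$ identifies the vertex set $\mathbb{Z}^4/M$ with $\mathbb{Z}/3\times\mathbb{Z}/4$. Arrows of types $1,2,3,4$ are the steps $(0,1),(1,0),(1,1),(1,2)$. We use two closed paths: $\gamma_3$ is an arrow of type $3$ followed by two of type $2$ and three of type $1$, and $\gamma_4$ is an arrow of type $4$ followed by two of type $2$ and two of type $1$. Their types $(3,2,1,0)$ and $(2,2,0,1)$ pair to $1$ with both $u_1$ and $u_2$.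

\emph{The generators $e_1,e_2$.} By (C3), $c^{e_1}_1$ is invariant under the steps $(1,0)$ and $(1,1)$, which generate the group, so it is constant; by (C2) for $m=4\varepsilon_1$ the constant is $1$. Likewise $c^{e_2}_2$ is invariant under $(0,1)$ and $(1,1)$, and $m=3\varepsilon_2$ gives $c_2^{e_2}=1$. So all arrows of types $1$ and $2$ vanish at $y_\sigma$.

\emph{The generator $u_1$.} Here $c_1=0$ and the $c_i$ depend only on $s$. The type $3\varepsilon_2$ gives $c_2(0)+c_2(1)+c_2(2)=1$, so $c_2$ equals $1$ at a single $s_0$. The paths $\gamma_3,\gamma_4$ give $c_i(s)+c_2(s+1)+c_2(s+2)=1$ for $i=3,4$, so $c_3=c_4=c_2$. All arrows of types $3,4$ that \emph{leave} the row $s=s_0$ vanish at $y_\sigma$.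

\emph{The generator $u_2$.} Here $c_2=0$ and the $c_i$ depend only on $t$. The type $4\varepsilon_1$ gives $\sum_tc_1(t)=1$, so $c_1$ equals $1$ at a single $t_0$. The path $\gamma_3$ gives $c_3(t)+c_1(t+1)+c_1(t+2)+c_1(t+3)=1$, so $c_3=c_1$. The path $\gamma_4$ gives $c_4(t)+c_1(t+2)+c_1(t+3)=1$, so $c_4(t)=c_1(t)+c_1(t+1)$. Thus $c_3(t_0)=1$ and $c_4(t_0-1)=1$: all arrows of types $3,4$ that \emph{enter} the column $t=t_0+1$ vanish at $y_\sigma$.

The family is free to choose $s_0$ and $t_0$, but a row always meets a column. At $y_\sigma$ no nonzero arrow enters or leaves the vertex $(s_0,t_0+1)$, so the fiber is decomposable (Figure~\ref{fig:grid}).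

This group does not answer the Question by this method, because $\mathbb{A}^4/G$ has no toric crepant resolution. In such a resolution the point $v=\frac1{12}(6,8,2,8)\in N$ of height two would be a sum of two ray generators $q,q'$, with $0\le q\le v$ coordinatewise. As $7$ is invertible modulo $12$, the third coordinate $\frac0{12},\frac1{12},\frac2{12}$ of $q$ determines its class as $0$, $7$ or $2$ times the generator. The class $7$ has first coordinate $\frac9{12}>\frac6{12}$, and the other two classes give $q=0$ or $q=v$, of heights $0$ and $2$.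
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!20] (-0.3,0.83) rectangle (4.3,1.17);
\fill[gray!20] (1.83,-0.3) rectangle (2.17,2.3);
\foreach \x in {0,1,2,3}{\foreach \y in {0,1,2}{\fill (\x,\y) circle (1.5pt);}}
\foreach \y in {0,1,2}{\draw (4,\y) circle (1.5pt);}
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (1,0)--(2,1) node[pos=0.3,right]{\small $3$};
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (0,0)--(2,1) node[pos=0.35,above]{\small $4$};
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (2,1)--(3,2) node[pos=0.7,left]{\small $3$};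
\draw[->,dashed,shorten >=4pt,shorten <=4pt] (2,1)--(4,2) node[pos=0.65,below]{\small $4$};
\foreach \x/\n in {0/{t_0-1},1/{t_0},2/{t_0+1},3/{t_0+2},4/{t_0-1}}{\node at (\x,-0.55){\small $\n$};}
\foreach \y/\n in {0/{s_0-1},1/{s_0},2/{s_0+1}}{\node at (-0.85,\y){\small $\n$};}
\end{tikzpicture}
\caption{The twelve vertices $(s,t)\in\mathbb{Z}/3\times\mathbb{Z}/4$ of the McKay quiver of the cyclic group generated by $\operatorname{diag}(\zeta^3,\zeta^4,\zeta^7,\zeta^{10})$; the hollow column repeats the first. At the fixed point of the cone $\langle e_1,e_2,u_1,u_2\rangle$, all horizontal and vertical arrows vanish, arrows of types $3,4$ leaving the shaded row vanish, and arrows of types $3,4$ entering the shaded column vanish. The vertex in both is isolated; its four diagonal arrows are dashed.}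
\label{fig:grid}
\end{figure}

\section{The obstruction}\label{sec:obstruction}

\subsection{Obstructing cones}

The features of the cone in Example~\ref{ex:Z12} that made the argument work are the following.

\begin{definition}\label{def:obstructing}
A maximal cone $\sigma$ in the fan of a smooth toric resolution of $\mathbb{A}^n/G$ is \emph{obstructing} if it has ray generators $u_1\ne u_2$, with supports $F_1,F_2$, such that
\begin{itemize}
\item[(O1)] $u_1\notin\mathbb{Z}^n$;
\item[(O2)] $G_{F_1\cap F_2}=1$;
\item[(O3)] for every $i$ in the symmetric difference $F_1\triangle F_2$, the vector $e_i$ is a ray generator of $\sigma$.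
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:obstruction}
Let $f\colon Y\to\mathbb{A}^n/G$ be a smooth toric resolution whose fan contains an obstructing cone. Then for no generic $\theta\in\Theta$ does there exist a morphism $Y\to\mathcal{M}_\theta$ over $\mathbb{A}^n/G$.
\end{theorem}

By Lemmas~\ref{lem:pullback} and~\ref{lem:indec}, the theorem follows from a statement in which stability plays no part.

\begin{proposition}\label{prop:decomp}
Let $f\colon Y\to\mathbb{A}^n/G$ be a smooth toric resolution and let $\sigma$ be an obstructing cone of its fan. Then the fiber at $y_\sigma$ of every family on $Y$ compatible with $f$ is decomposable.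
\end{proposition}

\subsection{Potentials, sinks and sources}

In the example we found the row $s_0$ and the column $t_0+1$ by solving for the exponents. In general there are too many solutions to list, and we need a reason why such vertices always exist. By (C2) for $m=r\varepsilon_i$, the average of $c_i^w$ along the arrows of type $i$ is $w(i)$. Condition (C1) says that the deviation $c_i^w-w(i)$ from the average is the gradient of a function, and (C2) says that this function lives on a finite set. Its extrema are the vertices we want.

Keep the notation of Section~\ref{sec:chart}. For a ray generator $w$ of $\sigma$ with support $F$ put $A_w=M+\mathbb{Z}^{F^c}$, a subgroup of finite index in $\mathbb{Z}^n$.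

\begin{lemma}\label{lem:potential}
There is a unique function $\delta_w\colon\mathbb{Z}^n\to\mathbb{Q}$ with $\delta_w(0)=0$ and
\begin{equation}\label{eq:potential}
c_i^w(a)=\delta_w(a+\varepsilon_i)-\delta_w(a)+w(i)\qquad(a\in\mathbb{Z}^n,\ i\in[n]).
\end{equation}
It is invariant under translation by $A_w$.
\end{lemma}

\begin{proof}
Write $c_i=c_i^w$. Define $\delta(a)$ as the sum, along a lattice path from $0$ to $a$ with steps $\pm\varepsilon_i$, of $c_i(b)-w(i)$ for a step $b\to b+\varepsilon_i$ and of its negative for the reverse step. Two paths with the same ends differ by exchanging consecutive steps and by cancelling a step against its reverse. The sum is unchanged by a cancellation, and by (C1) it vanishes around a unit square, so it is unchanged by an exchange. This gives existence; uniqueness holds because \eqref{eq:potential} prescribes all increments.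

Let $m\in M$. The function $a\mapsto\delta(a+m)-\delta(a)$ has increments $c_i(a+m)-c_i(a)=0$, so it is a constant $h(m)$, and $h$ is additive. For $m\in M\cap\mathbb{N}^n$, a path from $0$ to $m$ with positive steps is a closed path of type $m$ in the quiver, so $h(m)=\langle m,w\rangle-\langle m,w\rangle=0$ by (C2). Every $m\in M$ is a difference $(m+kr\mathbf{1})-kr\mathbf{1}$ of elements of $M\cap\mathbb{N}^n$, so $h=0$. For $k\in F^c$ we have $c_k=0$ by (C3) and $w(k)=0$, so $\delta(a+\varepsilon_k)=\delta(a)$.
\end{proof}

So $\delta_w$ takes finitely many values. Call $a\in\mathbb{Z}^n$ a \emph{sink} for $w$ if $\delta_w$ is minimal at $a$, and a \emph{source} for $w$ if $\delta_w$ is maximal at $a$.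

\begin{lemma}\label{lem:sinks}
Let $w$ be a ray generator of $\sigma$ with support $F$.
\begin{itemize}
\item[(a)] The sinks for $w$ form a nonempty union of cosets of $A_w$, and so do the sources.
\item[(b)] If $a$ is a sink for $w$, every arrow of type $i\in F$ leaving $\chi_a$ vanishes at $y_\sigma$. If $a$ is a source for $w$, every arrow of type $i\in F$ entering $\chi_a$ vanishes at $y_\sigma$.
\item[(c)] If $w=e_i$, every arrow of type $i$ vanishes at $y_\sigma$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) is the invariance in Lemma~\ref{lem:potential}. For (b), let $i\in F$, so $w(i)>0$. At a sink, \eqref{eq:potential} gives $c_i^w(a)\ge w(i)>0$. At a source, the arrow of type $i$ entering $\chi_a$ leaves $\chi_{a-\varepsilon_i}$, and $c^w_i(a-\varepsilon_i)=\delta_w(a)-\delta_w(a-\varepsilon_i)+w(i)>0$. Now use (C4). For (c), $F=\{i\}$, so $A_w=\mathbb{Z}^n$ by Lemma~\ref{lem:GF}; this is where $G\subset\operatorname{SL}(n,\Bbbk)$ is used. Then $\delta_w$ is constant and every $a$ is a sink.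
\end{proof}

In Example~\ref{ex:Z12} the cosets of $A_{u_1}$ are the rows and those of $A_{u_2}$ are the columns. Hypothesis (O2) is what makes rows meet columns in general.

\begin{proof}[Proof of Proposition~\ref{prop:decomp}]
Let $K=F_1\cap F_2$ and $J=(F_1\cup F_2)^c$, so that $[n]$ is the disjoint union of $J$, $F_1\triangle F_2$ and $K$. Since $F_1^c\cup F_2^c=K^c$, we have $A_{u_1}+A_{u_2}=M+\mathbb{Z}^{K^c}$, which is $\mathbb{Z}^n$ by (O2) and Lemma~\ref{lem:GF}. Let $a_1$ be a sink for $u_1$ and $a_2$ a source for $u_2$. Write $a_1-a_2=b_2-b_1$ with $b_j\in A_{u_j}$. Then $a=a_1+b_1=a_2+b_2$ is both a sink for $u_1$ and a source for $u_2$.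

We know nothing about arrows of type $i\in J$, so the single vertex $\chi_a$ need not be isolated. We therefore take everything that such arrows can reach:
\[
S=\{\chi_b:b\in a+M+\mathbb{Z}^J\}.
\]
Since $M+\mathbb{Z}^J\subset A_{u_1}\cap A_{u_2}$, every such $b$ is again a sink for $u_1$ and a source for $u_2$. Consider an arrow of type $i$ that starts or ends in $S$.
\begin{itemize}
\item If $i\in J$, both of its ends lie in $S$.
\item If $i\in F_1\triangle F_2$, it vanishes at $y_\sigma$ by (O3) and Lemma~\ref{lem:sinks}(c).
\item If $i\in K$ and it starts in $S$, it vanishes at $y_\sigma$ because its start is a sink for $u_1$ and $i\in F_1$. If $i\in K$ and it ends in $S$, it vanishes at $y_\sigma$ because its end is a source for $u_2$ and $i\in F_2$.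
\end{itemize}
So at $y_\sigma$ no nonzero arrow joins $S$ and $G^*\setminus S$. The set $S$ contains $\chi_a$. If $S=G^*$, then $M+\mathbb{Z}^J=\mathbb{Z}^n$; as $u_1$ is integral on $M$ and zero on $\mathbb{Z}^J$, this gives $u_1\in\mathbb{Z}^n$, contrary to (O1). Hence the fiber is decomposable.
\end{proof}

\begin{remark}\label{rem:hyp}
None of (O1)--(O3) can be dropped. For $G=1$ and $n\ge2$ we have $\mathcal{M}_0=\mathbb{A}^n=Y$, and $u_1=e_1$, $u_2=e_2$ satisfy (O2) and (O3). For $n=2$ the unique crepant resolution is $\mathcal{M}_\theta$ for every generic $\theta$. If $G$ has order $3$, its fan contains the cone on $u_1=\frac13(2,1)$, $u_2=\frac13(1,2)$, which satisfies (O1) and, vacuously, (O3). If $G=\{\pm1\}$, its fan contains the cone on $u_1=\frac12(1,1)$, $u_2=e_1$, which satisfies (O1) and (O2).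
\end{remark}

\subsection{Why dimension four}

Theorem~\ref{thm:obstruction} does not assume that $f$ is crepant. If $f$ is crepant, the shape of an obstructing cone is restricted, and this tells us where to look for an example.

\begin{lemma}\label{lem:shape}
Let $\sigma$ be a cone generated by a basis of $N$ of height-one vectors in the orthant, with generators $u_1,u_2$ satisfying \textup{(O1)--(O3)}. Then $n\ge4$. If $n=4$, then after permuting coordinates $\sigma=\langle e_1,e_2,u_1,u_2\rangle$ with $F_1=\{2,3,4\}$ and $F_2=\{1,3,4\}$, and $|G|\ge12$.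
\end{lemma}

\begin{proof}
Let $K=F_1\cap F_2$. If $K=\emptyset$, then $u_1$ lies in the span of the generators $e_i$, $i\in F_1$, and differs from them by (O1), which contradicts linear independence. So $K\ne\emptyset$. Then $u_2\neq e_i$ for $i\in F_1\triangle F_2$, since $u_2=e_i$ would give $K=\{i\}$. Thus $u_1$, $u_2$ and these $e_i$ are $|F_1\triangle F_2|+2$ independent vectors in a space of dimension $|F_1\triangle F_2|+|K|$, so $|K|\ge2$. If $F_j=K$, then $u_j\in\mathbb{Z}^n$ by (O2) and Lemma~\ref{lem:GF}(c); an integral vector of height one in the orthant is some $e_i$, which contradicts $|F_j|\ge2$. So $F_1\setminus K$ and $F_2\setminus K$ are nonempty and $n\ge4$.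

For $n=4$ the supports and the cone are as stated. Let $p,q$ be the orders of $u_1,u_2$ in $N/\mathbb{Z}^4$, and write $u_1=\frac1p(0,\alpha,\beta,\gamma)$ and $u_2=\frac1q(\alpha',0,\beta',\gamma')$ with positive integers. The classes of $u_1,u_2$ generate $N/\mathbb{Z}^4$. A class that is a multiple of both has integral first and second coordinates, so it is zero by (O2) and Lemma~\ref{lem:GF}(c). Hence $|G|=pq$. Also $1/|G|=|\det(e_1,e_2,u_1,u_2)|=|\beta\gamma'-\gamma\beta'|/pq$, so $\beta\gamma'-\gamma\beta'=\pm1$ and $\beta,\gamma,\beta',\gamma'$ are not all $1$. From $p=\alpha+\beta+\gamma$ and $q=\alpha'+\beta'+\gamma'$ we get $p,q\ge3$ with one of them at least $4$.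
\end{proof}

So Example~\ref{ex:Z12} is a smallest case in dimension four, and the remaining task is global: find a group for which a cone of this shape extends to a unimodular triangulation of $\Delta$ with a strictly convex support function.

\section{A crepant resolution with an obstructing cone}\label{sec:example}

\subsection{The group and its lattice points}

Let $\operatorname{char}\Bbbk\ne5$ and let $G$ be the group of Theorem~\ref{thm:main}. Thus $G=\{\operatorname{diag}(\zeta^{c_1},\dots,\zeta^{c_4}):c\in C\}$, where $C\subset\mathbb{F}_5^4$ is spanned by $(0,3,1,1)$ and $(1,0,3,1)$: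
\begin{equation}\label{eq:code}
C=\{(\beta,\ 3\alpha,\ \alpha+3\beta,\ \alpha+\beta):\alpha,\beta\in\mathbb{F}_5\}.
\end{equation}
Coordinate sums vanish modulo $5$, so $G\subset\operatorname{SL}(4,\Bbbk)$, and $r=25$. The lattice $\{v\in\frac15\mathbb{Z}^4:5v\bmod5\in C\}$ is contained in $N$ and contains $\mathbb{Z}^4$ with index $25$, so it equals $N$. Besides $e_1,\dots,e_4$, consider the eight points
\[
\begin{array}{llll}
P_1=\frac15(0,3,1,1), & P_2=\frac15(1,0,3,1), & P_3=\frac15(1,1,0,3), & P_4=\frac15(3,1,1,0),\\[3pt]
Q_1=\frac15(0,1,2,2), & Q_2=\frac15(2,0,1,2), & Q_3=\frac15(2,2,0,1), & Q_4=\frac15(1,2,2,0).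
\end{array}
\]
They have height one, and they lie in $N$ because $P_3\equiv2P_1+P_2$, $P_4\equiv2P_1+3P_2$ and $Q_i\equiv2P_i$ modulo $\mathbb{Z}^4$. Let $\mathcal{P}$ be the set of these twelve points of $\Delta$.

Although the proof does not need it, $\mathcal{P}$ is all of $N\cap\Delta$. The cyclic shift of coordinates sends $P_1\mapsto P_2\mapsto P_3$, so it preserves $C$. A word of $C$ with first entry $0$ is a multiple of $(0,3,1,1)$, and only the multiples by $1$ and $2$ have entries in $\{0,\dots,4\}$ that sum to $5$; shifting gives the $P_i$ and $Q_i$. A word with no zero entry and sum $5$ is a permutation of $(2,1,1,1)$, so a shift of it begins with $(1,1)$; by \eqref{eq:code} the only such word is $(1,1,0,3)$.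

Four points of $\mathcal{P}$ form a basis of $N$ exactly when their determinant is $\pm\frac1{25}$, and then their simplex has $\frac1{25}$ of the volume of $\Delta$. We therefore need $25$ such simplices. The candidate for an obstructing cone is $\langle e_1,e_2,P_1,Q_2\rangle$.

\subsection{The triangulation}

To prove at once that $25$ simplices fit together and that the resulting resolution is projective, we prescribe the values of a support function on $\mathcal{P}$ and exhibit its linear pieces. Define $\eta\colon\mathcal{P}\to\mathbb{Z}$ by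
\[
\eta(e_i)=0,\qquad \eta(P_1,\dots,P_4)=(10,10,3,6),\qquad \eta(Q_1,\dots,Q_4)=(18,13,2,10).
\]
Row $k$ of Table~\ref{tab:main} gives a four-element set $T_k\subset\mathcal{P}$. Its first four numbers $L=(L_1,L_2,L_3,L_4)$ define the linear function $\ell_k=\langle L,\cdot\rangle$, and the row lists $\ell_k(v)-\eta(v)$ for the twelve points $v$. Explicitly, the last eight entries are
\[
\begin{array}{ll}
P_1:\ \frac15(3L_2+L_3+L_4)-10, & Q_1:\ \frac15(L_2+2L_3+2L_4)-18,\\[3pt]
P_2:\ \frac15(L_1+3L_3+L_4)-10, & Q_2:\ \frac15(2L_1+L_3+2L_4)-13,\\[3pt]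
P_3:\ \frac15(L_1+L_2+3L_4)-3, & Q_3:\ \frac15(2L_1+2L_2+L_4)-2,\\[3pt]
P_4:\ \frac15(3L_1+L_2+L_3)-6, & Q_4:\ \frac15(L_1+2L_2+2L_3)-10.
\end{array}
\]
For instance, in row $2$ we have $L=(0,0,35,15)$, and $\ell_2$ takes the values $10,24,9,7$ on the $P_i$ and $20,13,3,14$ on the $Q_i$. Reading the table gives:
\begin{equation}\label{eq:table}
\ell_k(v)\ge\eta(v)\text{ for all }v\in\mathcal{P},\text{ with equality if and only if }v\in T_k .
\end{equation}

\begin{table}[ht]
\centering
\small
\begin{tabular}{r|l|rrrr|rrrr|rrrr}
$k$ & $T_k$ & $e_1$ & $e_2$ & $e_3$ & $e_4$ & $P_1$ & $P_2$ & $P_3$ & $P_4$ & $Q_1$ & $Q_2$ & $Q_3$ & $Q_4$\\ \hline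
1 & $e_1e_2P_1P_4$ & 0&0&30&20 & 0&12&9&0 & 2&1&2&2\\
2 & $e_1e_2P_1Q_2$ & 0&0&35&15 & 0&14&6&1 & 2&0&1&4\\
3 & $e_1e_2Q_2Q_3$ & 0&0&45&10 & 1&19&3&3 & 4&0&0&8\\
4 & $e_1e_4P_3Q_2$ & 0&15&65&0 & 12&29&0&10 & 11&0&4&22\\
5 & $e_1e_3P_2P_4$ & 0&30&0&50 & 18&0&33&0 & 8&7&20&2\\
6 & $e_1P_3Q_2Q_3$ & 0&3&57&4 & 4&25&0&6 & 7&0&0&14\\
7 & $e_1P_1P_4Q_2$ & 0&1&29&18 & 0&11&8&0 & 1&0&2&2\\
8 & $e_1P_2P_4Q_2$ & 0&23&7&29 & 11&0&19&0 & 1&0&13&2\\
9 & $e_2e_4P_1P_3$ & 15&0&50&0 & 0&23&0&13 & 2&3&4&13\\
10 & $e_2P_1P_3Q_2$ & 6&0&47&3 & 0&20&0&7 & 2&0&1&10\\
11 & $e_2P_3Q_2Q_3$ & 3&0&51&4 & 1&22&0&6 & 4&0&0&11\\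
12 & $e_2e_3P_1Q_4$ & 50&0&0&50 & 0&10&37&24 & 2&27&28&0\\
13 & $e_2P_1P_4Q_4$ & 2&0&24&26 & 0&10&13&0 & 2&3&4&0\\
14 & $e_4P_1P_3Q_1$ & 13&2&44&0 & 0&19&0&11 & 0&1&4&11\\
15 & $e_4P_3Q_1Q_2$ & 11&4&43&0 & 1&18&0&10 & 0&0&4&11\\
16 & $e_4P_2Q_1Q_2$ & 29&76&7&0 & 37&0&18&28 & 0&0&40&29\\
17 & $e_3e_4P_2Q_1$ & 50&90&0&0 & 44&0&25&42 & 0&7&54&36\\
18 & $P_1P_3Q_1Q_2$ & 10&2&43&1 & 0&18&0&9 & 0&0&3&10\\
19 & $e_3P_2P_4Q_4$ & 2&24&0&48 & 14&0&31&0 & 6&7&18&0\\
20 & $e_3P_2Q_1Q_4$ & 14&18&0&36 & 8&0&25&6 & 0&7&18&0\\
21 & $e_3P_1Q_1Q_4$ & 46&2&0&44 & 0&8&33&22 & 0&23&26&0\\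
22 & $P_1P_4Q_1Q_2$ & 1&2&25&19 & 0&9&9&0 & 0&0&3&1\\
23 & $P_2P_4Q_1Q_2$ & 1&20&7&28 & 9&0&18&0 & 0&0&12&1\\
24 & $P_1P_4Q_1Q_4$ & 2&2&22&22 & 0&8&11&0 & 0&1&4&0\\
25 & $P_2P_4Q_1Q_4$ & 2&18&6&30 & 8&0&19&0 & 0&1&12&0
\end{tabular}
\medskip
\caption{The simplices $T_k$ and the values $\ell_k(v)-\eta(v)$ for $v\in\mathcal{P}$. The first four numbers in row $k$ are the coefficients of $\ell_k$.}
\label{tab:main}
\end{table}

\begin{lemma}\label{lem:det}
Each $T_k$ is a basis of $N$.
\end{lemma}

\begin{proof}
Multiply the points $P_i,Q_i\in T_k$ by $5$, and for each $e_i\in T_k$ delete column $i$. If $T_k$ contains $j$ of the $e_i$, its determinant is $\pm5^{-(4-j)}$ times the remaining integer minor of size $4-j$. So this minor has to be $\pm1$, $\pm5$, $\pm25$ for $j=2,1,0$. For $j=2$ and $j=1$ the rows, in the order of Table~\ref{tab:main}, and the minors are as follows.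
\begin{center}
\small
\begin{tabular}{r|l|r||r|l|r}
$k$ & rows & minor & $k$ & rows & minor\\ \hline
1 & $(1,1),(1,0)$ & $-1$ & 5 & $(0,1),(1,0)$ & $-1$\\
2 & $(1,1),(1,2)$ & $1$ & 9 & $(0,1),(1,0)$ & $-1$\\
3 & $(1,2),(0,1)$ & $1$ & 12 & $(0,1),(1,0)$ & $-1$\\
4 & $(1,0),(0,1)$ & $1$ & 17 & $(1,0),(0,1)$ & $1$\\ \hline
6 & $(1,0,3),(0,1,2),(2,0,1)$ & $-5$ & 14 & $(0,3,1),(1,1,0),(0,1,2)$ & $-5$\\
7 & $(3,1,1),(1,1,0),(0,1,2)$ & $5$ & 15 & $(1,1,0),(0,1,2),(2,0,1)$ & $5$\\
8 & $(0,3,1),(1,1,0),(0,1,2)$ & $-5$ & 16 & $(1,0,3),(0,1,2),(2,0,1)$ & $-5$\\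
10 & $(0,1,1),(1,0,3),(2,1,2)$ & $5$ & 19 & $(1,0,1),(3,1,0),(1,2,0)$ & $5$\\
11 & $(1,0,3),(2,1,2),(2,0,1)$ & $-5$ & 20 & $(1,0,1),(0,1,2),(1,2,0)$ & $-5$\\
13 & $(0,1,1),(3,1,0),(1,2,0)$ & $5$ & 21 & $(0,3,1),(0,1,2),(1,2,0)$ & $5$
\end{tabular}
\end{center}
For $j=0$ expand along the first column. Let $[ABC]$ be the determinant of the last three coordinates of $5A,5B,5C$. Then
\begin{align*}
k=18:&\quad -1\,[P_1Q_1Q_2]-2\,[P_1P_3Q_1]=-1\cdot5-2\cdot(-15)=25,\\
k=22:&\quad -3\,[P_1Q_1Q_2]-2\,[P_1P_4Q_1]=-3\cdot5-2\cdot5=-25,\\
k=23:&\quad [P_4Q_1Q_2]-3\,[P_2Q_1Q_2]-2\,[P_2P_4Q_1]=0-3\cdot(-5)-2\cdot(-5)=25,\\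
k=24:&\quad -3\,[P_1Q_1Q_4]-1\,[P_1P_4Q_1]=-3\cdot(-10)-1\cdot5=25,\\
k=25:&\quad [P_4Q_1Q_4]-3\,[P_2Q_1Q_4]-1\,[P_2P_4Q_1]=0-3\cdot10-1\cdot(-5)=-25.
\end{align*}
All $25$ minors have the required value.
\end{proof}

\begin{proposition}\label{prop:fan}
The cones $\sigma_k$ generated by the sets $T_k$, $k=1,\dots,25$, and their faces form a smooth fan $\Sigma$ with support $\mathbb{R}^4_{\ge0}$. The toric variety $Y=Y_\Sigma\to\mathbb{A}^4/G$ is a projective crepant resolution.
\end{proposition}

\begin{proof}
Let $k\ne l$. For $v\in T_k$ we have $(\ell_l-\ell_k)(v)=\ell_l(v)-\eta(v)$, which by \eqref{eq:table} is nonnegative and vanishes exactly for $v\in T_l$. Since $T_k$ is a basis,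
\begin{equation}\label{eq:separate}
\ell_l-\ell_k\ge0\text{ on }\sigma_k,\text{ with zero set the cone generated by }T_k\cap T_l .
\end{equation}
Exchanging $k$ and $l$ gives $\ell_l-\ell_k\le0$ on $\sigma_l$. So $\ell_l-\ell_k$ vanishes on $\sigma_k\cap\sigma_l$, and $\sigma_k\cap\sigma_l$ is the cone generated by $T_k\cap T_l$. This is a face of both cones, and a proper one because $T_k\ne T_l$. Hence $\Sigma$ is a fan, smooth by Lemma~\ref{lem:det}. The $25$ simplices $\operatorname{conv}(T_k)\subset\Delta$ have disjoint interiors and each has $\frac1{25}$ of the volume of $\Delta$. The complement of their union is relatively open in $\Delta$ and has volume zero, so it is empty. Thus the support of $\Sigma$ is the orthant.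

All ray generators lie in $\Delta$, so the resolution is crepant. Each $\ell_k$ takes the integer values $\eta$ on the basis $T_k$, so $\ell_k\in M$. The $\ell_k$ agree on common faces and glue to a function $\psi$. If $v$ is in the orthant but not in $\sigma_l$, choose $k$ with $v\in\sigma_k$; then $v$ is not in the cone generated by $T_k\cap T_l$, so $\ell_l(v)>\ell_k(v)=\psi(v)$ by \eqref{eq:separate}. By the criterion of Section~\ref{sec:toric}, the resolution is projective.
\end{proof}

\subsection{Proof of the main theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}]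
We show that $\sigma_2=\langle e_1,e_2,P_1,Q_2\rangle$ is obstructing, with $u_1=P_1=\frac15(0,3,1,1)$ and $u_2=Q_2=\frac15(2,0,1,2)$. Here $F_1=\{2,3,4\}$ and $F_2=\{1,3,4\}$. Condition (O1) holds. Condition (O3) holds because $F_1\triangle F_2=\{1,2\}$. For (O2), an element of $G_{\{3,4\}}$ comes from a word of $C$ whose first two entries vanish, and \eqref{eq:code} then gives $\beta=3\alpha=0$, so the word is zero. Theorem~\ref{thm:obstruction} excludes a morphism $Y\to\mathcal{M}_\theta$ over $\mathbb{A}^4/G$, and the statement about components and normalizations follows as explained after Lemma~\ref{lem:base}.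

For $n\ge5$ we have $\mathbb{A}^n/G=\mathbb{A}^4/G\times\mathbb{A}^{n-4}$, and $Y\times\mathbb{A}^{n-4}$ is a projective crepant toric resolution whose maximal cones are generated by $T_k\cup\{e_5,\dots,e_n\}$. For $k=2$ and the same $u_1,u_2$, the supports, their symmetric difference and the group $G_{\{3,4\}}$ are unchanged. So this cone is obstructing, and Theorem~\ref{thm:obstruction} applies again.
\end{proof}

\begin{remark}\label{rem:products}
The trivial summands in the examples for $n\ge5$ are not essential to the method. Let $H\subset\operatorname{SL}(m,\Bbbk)$, $m\ge2$, be finite abelian with $\operatorname{char}\Bbbk\nmid|H|$, and let $Y_H\to\mathbb{A}^m/H$ be a toric projective crepant resolution; for instance $m=2$ and $H=\{\pm1\}$ if $\operatorname{char}\Bbbk\ne2$. Then $Y\times Y_H\to\mathbb{A}^{4+m}/(G\times H)$ is a projective crepant resolution, and the conclusion of Theorem~\ref{thm:main} holds for it. Indeed, for any maximal cone $\sigma'$ of $Y_H$ the cone $\sigma_2\times\sigma'$ is obstructing with the same $u_1,u_2$: the vector $u_1$ is not integral, $e_1$ and $e_2$ are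 ray generators, and an element $(g,h)$ acting only on the coordinates $3,4$ has $h=1$ and $g\in G_{\{3,4\}}=1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CLS}
Cox, Little and Schenck, \emph{Toric Varieties}.

\bibitem{CMT}
Alastair Craw, Diane Maclagan and Rekha R. Thomas, \emph{Moduli of McKay quiver representations I: the coherent component}, arXiv:math/0505115 (2005).

\end{thebibliography}
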